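\title{Every partition into fewer than $\kappa$ sets is the orbit partition of a $\kappa$-maximal cofinitary group}

\begin{abstract}
Let $\kappa$ be an infinite cardinal with $\kappa^{<\kappa}=\kappa$. A group of permutations of $\kappa$ is $\kappa$-cofinitary if each of its non-identity elements has fewer than $\kappa$ fixed points. We prove in ZFC that a partition of $\kappa$ is the set of orbits of a maximal $\kappa$-cofinitary group if and only if it has fewer than $\kappa$ pieces. For regular uncountable $\kappa$ this answers a question of Fischer and Switzer in the negative. The group is free of rank $2^\kappa$. All its generators are written down at the start by an explicit tree construction, and a recursion of length $2^\kappa$ then alters one generator at a time on a set that is sparse for the whole group.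
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa$ be an infinite cardinal and let $S(\kappa)$ be the group of all permutations of $\kappa$. Throughout, \emph{few} means ``fewer than $\kappa$'' and \emph{almost all} means ``all but few''; for $\kappa=\omega$, few means finitely many. A subgroup $G\le S(\kappa)$ is \emph{$\kappa$-cofinitary} if each of its non-identity elements has few fixed points, and it is a \emph{$\kappa$-maximal cofinitary group} if, in addition, no proper supergroup of $G$ in $S(\kappa)$ is $\kappa$-cofinitary. We drop the prefix $\kappa$ from ``cofinitary'' when $\kappa$ is fixed. The \emph{orbits} of $G$ are those of the natural action $(g,\alpha)\mapsto g(\alpha)$ on $\kappa$.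

A cofinitary group acts freely up to a small error: two distinct elements $g,h$ agree at few points, namely at the fixed points of $h^{-1}g$. Maximality says that every permutation $f\notin G$ is caught, in the sense that the group $\langle G,f\rangle$ contains a non-identity element with $\kappa$ fixed points. The union of a chain of cofinitary groups is a cofinitary group, so by Zorn's lemma every cofinitary group lies in a maximal one. Zorn's lemma gives no control over the orbits, however, since an extension may merge them. Which partitions of $\kappa$ are the set of orbits of a $\kappa$-maximal cofinitary group?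

The partition with the single piece $\kappa$ is easy. Put a group structure on $\kappa$ and let $\kappa$ act on itself by left multiplication. This action is transitive and free, and every maximal cofinitary extension of it is still transitive. Two pieces of size $\kappa$ already show the difficulty. Let $H\le S(\kappa)$ be transitive and cofinitary, and let $G$ be the group $H$ acting on $\kappa\times\{0,1\}$ by $h(x,e)=(h(x),e)$. The involution $f(x,e)=(x,1-e)$ commutes with $G$, so every element of $\langle G,f\rangle$ has the form $g$ or $gf$ with $g\in G$, and $gf$ has no fixed point. Thus $G$ is not maximal, however large $H$ is. A maximal group with two large orbits has to catch the permutations that carry one orbit into the other, and it has to do so with elements that preserve both orbits and hence cannot agree with such a permutation anywhere.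

For regular uncountable $\kappa$ with $\kappa^{<\kappa}=\kappa$ two facts are known. Every $\kappa$-maximal cofinitary group has fewer than $\kappa$ orbits; and if $\mathfrak p(\kappa)=2^\kappa$, where $\mathfrak p(\kappa)$ is the $\kappa$-pseudointersection number, then every partition of $\kappa$ into fewer than $\kappa$ sets is the set of orbits of a $\kappa$-maximal cofinitary group. (The definition of $\mathfrak p(\kappa)$ plays no role below.) Fischer and Switzer \cite{FS} ask, for such $\kappa$:

\begin{quote}
Is it consistent that there is a partition of $\kappa$ into fewer than $\kappa$ sets which is not the set of orbits of a $\kappa$-maximal cofinitary group?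
\end{quote}

The answer is no, by the following theorem of ZFC, which needs no assumption on $\mathfrak p(\kappa)$ and also covers $\kappa=\omega$.

\begin{theorem}\label{thm:main}
Let $\kappa$ be an infinite cardinal with $\kappa^{<\kappa}=\kappa$, and let $\mathcal P$ be a partition of $\kappa$ into fewer than $\kappa$ nonempty sets. Then there is a $\kappa$-maximal cofinitary group $G$ whose set of orbits is $\mathcal P$. Moreover:
\begin{itemize}
\item[(a)] $G$ can be taken free of rank $2^\kappa$.
\item[(b)] If $A$ is the union of the pieces of size less than $\kappa$, and $Q\le\operatorname{Sym}(A)$ is any group whose orbits are exactly the pieces contained in $A$, then $G$ can be chosen to induce exactly $Q$ on $A$, that is, $\{g{\restriction}A:g\in G\}=Q$.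
\end{itemize}
\end{theorem}

The bound on the number of pieces is sharp.

\begin{theorem}\label{thm:iff}
Let $\kappa$ be an infinite cardinal with $\kappa^{<\kappa}=\kappa$. A partition $\mathcal P$ of $\kappa$ is the set of orbits of a $\kappa$-maximal cofinitary group if and only if $|\mathcal P|<\kappa$.
\end{theorem}

There is a reason to expect that Theorem~\ref{thm:main} needs an extra hypothesis. The natural approach lists $S(\kappa)$ as $\{f_\alpha:\alpha<2^\kappa\}$ and, at stage $\alpha$, adds to the group $K$ built so far a new generator that preserves the pieces and catches $f_\alpha$. The new generator is defined point by point in $\kappa$ steps, and no word in it and the elements of $K$ may acquire $\kappa$ fixed points. If $2^\kappa=\kappa^+$, then $|K|\le\kappa$ at each stage and the words can be attended to one after another. If $2^\kappa$ is larger, later stages have more words than steps.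

We avoid this count by reversing the order of construction. All $2^\kappa$ generators are present from the start, and they come with $2^\kappa$ sets $R_i$ of size $\kappa$ that every element of the group moves almost off themselves and off each other (Section~\ref{sec:tree}). On such a sparse set a generator can be redefined almost at will, and all words remain under control at once (Section~\ref{sec:surgery}). Each permutation $f_\alpha$ is caught at the cost of one generator and one set $R_i$, in such a way that the unused sets stay sparse (Section~\ref{sec:step}). Section~\ref{sec:recursion} runs the recursion and proves Theorem~\ref{thm:main}, and Section~\ref{sec:orbits} proves Theorem~\ref{thm:iff}. We begin with an example in which a single generator is altered.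

\section{Catching one permutation: the translation of $\mathbb Z$}\label{sec:example}

Let $\kappa=\omega$ and let the underlying set be $\mathbb Z$. The translation $g(n)=n+1$ generates a group that acts freely. Let $f$ be any permutation of $\mathbb Z$ with $f(4^k)=2\cdot4^k$ for all $k\ge1$. We alter $g$ to a permutation $g'$ such that $\langle g'\rangle$ is still infinite cyclic and cofinitary but $\langle g',f\rangle$ is not cofinitary.

The plan is to make $g'$ agree with $f$ at the points $4^k$ for $k\ge2$. The value $2\cdot4^k$ is already taken by $g$ at $2\cdot4^k-1$, and the value $4^k+1$ becomes free, so the cheapest repair is to exchange the two values. Let $\tau$ exchange $4^k+1$ and $2\cdot4^k$ for every $k\ge2$, and put $g'=\tau g$. Then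
\[
g'(4^k)=2\cdot4^k,\qquad g'(2\cdot4^k-1)=4^k+1\qquad(k\ge2),
\]
and $g'(n)=n+1$ otherwise. The intervals $[4^k+1,\,2\cdot4^k-1]$ have become cycles of length $4^k-1$, and the remaining integers form one infinite cycle. For $n\ne0$ the power $(g')^n$ fixes only points of cycles of length at most $|n|$, and there are finitely many of them. On the other hand $(g')^{-1}f$ fixes every $4^k$ with $k\ge2$, and it is not the identity because $g'(4)=5\ne8=f(4)$.

This worked because the cycle lengths tend to infinity, that is, because the set $Z=\{2^k:k\ge1\}$, which contains all points $4^k$ and their new images, is sparse: a translation by $c\ne0$ maps only finitely many points of $Z$ into $Z$, since $|2^l-2^k|\ge 2^{\max(k,l)-1}$ for $k\ne l$. If we prescribe $g'(4^k)=4^k+2$ instead, the same recipe exchanges $4^k+1$ and $4^k+2$, and $g'$ fixes all the points $4^k+1$.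

Now take two pieces. Let $g(n,e)=(n+1,e)$ on $\mathbb Z\times\{0,1\}$, and let $f$ be any permutation with $f(2^k,0)=(3^k,1)$ for all $k\ge1$. A permutation that preserves the two copies of $\mathbb Z$ cannot agree with $f$ at these points, but it can \emph{commute} with $f$ at many of them. Apply the recipe on both copies, prescribing
\[
g'(4^k,0)=(2\cdot4^k,0)\quad(k\ge1),\qquad g'(9^k,1)=(3\cdot9^k,1)\quad(k\ge2).
\]
The finite cycles of $g'$ have lengths $4^k-1$ and $2\cdot9^k-1$, so $\langle g'\rangle$ is cofinitary as before. For $k\ge2$,
\[
g'f(4^k,0)=g'(9^k,1)=(3^{2k+1},1)=f(2^{2k+1},0)=fg'(4^k,0),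
\]
whereas $g'f(4,0)=(10,1)$ and $fg'(4,0)=(27,1)$. So the commutator $(fg')^{-1}g'f$ is a non-identity element with infinitely many fixed points.

The example shows what the general proof has to provide. Sparseness must hold with respect to the whole group, which will have $2^\kappa$ generators. A generator that has been used to catch a permutation must never be changed again, so each permutation needs its own generator and its own sparse set. Finally, the alteration broke the orbits of $\langle g\rangle$ into smaller ones, so transitivity on the pieces has to be entrusted to generators that are never altered.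

\section{Words, paths and independent sets}\label{sec:prelim}

From now on $\kappa$ is an infinite cardinal with $\kappa^{<\kappa}=\kappa$.

\subsection*{Cardinal arithmetic}
By K\"onig's inequality $\kappa^{\operatorname{cf}\kappa}>\kappa$, the cardinal $\kappa$ is regular. We use this in two equivalent forms: a union of few sets with few elements each has few elements; and if a set of size $\kappa$ is covered by few sets, then one of them contains $\kappa$ of its elements. The set ${}^{<\kappa}2$ of functions $p\colon\alpha\to\{0,1\}$ with $\alpha<\kappa$ has at most $\kappa\cdot\kappa^{<\kappa}=\kappa$ elements, and at least one for each $\alpha$, so it has size $\kappa$. We write $I={}^\kappa2$ for the set of functions $\kappa\to\{0,1\}$; it has size $2^\kappa$, and its elements are called \emph{labels}. Functions are sets of pairs, so $p\subseteq i$ means that $p$ is an initial segment of $i$.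

\subsection*{Words}
A \emph{letter} is a symbol $t_j^{\varepsilon}$ with $j\in I$ and $\varepsilon=\pm1$, and a \emph{word} is a finite, possibly empty, string $w=a_n\cdots a_1$ of letters. It is \emph{reduced} if no two adjacent letters are of the form $t_j^{\varepsilon}$, $t_j^{-\varepsilon}$, and \emph{cyclically reduced} if $ww$ is reduced. A block of consecutive letters of a reduced word is reduced. For a family $\mathbf g=(g_j)_{j\in I}$ of permutations of a set, $w(\mathbf g)$ denotes the permutation obtained by substituting $g_j$ for $t_j$; words act from right to left. Every element of $\langle\mathbf g\rangle=\langle g_j:j\in I\rangle$ is the value of a reduced word.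

A family $\mathbf g$ of permutations of a set of size $\kappa$ is \emph{free cofinitary} if $w(\mathbf g)$ has few fixed points for every nonempty reduced word $w$. Then no nonempty reduced word has the value $1$, which means that $\langle\mathbf g\rangle$ is a free group with basis $\mathbf g$, of rank $|I|=2^\kappa$; and $\langle\mathbf g\rangle$ is cofinitary. Each $k\in\langle\mathbf g\rangle$ is the value of a unique reduced word, and the finitely many labels occurring in it are the \emph{labels of $k$}. Stripping mutually inverse letters from the two ends of a nonempty reduced word $w$ writes it as $cw'c^{-1}$ with $w'$ nonempty and cyclically reduced, and $c(\mathbf g)$ maps the fixed points of $w'(\mathbf g)$ bijectively onto those of $w(\mathbf g)$. So \emph{it suffices to check nonempty cyclically reduced words}.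

\subsection*{Paths}
The \emph{path} of a point $x$ under $w=a_n\cdots a_1$ and $\mathbf g$ is the sequence $x_0=x$, $x_m=a_m(\mathbf g)(x_{m-1})$ for $1\le m\le n$. All our counting rests on one observation.

\begin{lemma}\label{lem:trace}
If $F$ has few elements, then only few points $x$ have a path under $w$ and $\mathbf g$ that meets $F$.
\end{lemma}

\begin{proof}
These points form the union of the $n+1$ sets $(a_m\cdots a_1)(\mathbf g)^{-1}[F]$, $0\le m\le n$.
\end{proof}

\begin{lemma}\label{lem:small}
Suppose that $g_j$ and $g_j'$ agree at almost all points, for every $j\in I$. Then $w(\mathbf g)$ and $w(\mathbf g')$ agree at almost all points, for every word $w$.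
\end{lemma}

\begin{proof}
If $g_j$ and $g'_j$ agree off $F_j$, then $g_j^{-1}$ and $(g_j')^{-1}$ agree off $g_j[F_j]$. Let $F$ be the union of the sets $F_j\cup g_j[F_j]$ over the labels $j$ occurring in $w$; it has few elements. If the path of $x$ under $w$ and $\mathbf g$ avoids $F$, then by induction on $m$ it is also the path of $x$ under $w$ and $\mathbf g'$. Apply Lemma~\ref{lem:trace}.
\end{proof}

\subsection*{Independence}
Let $K$ be a group of permutations of a set of size $\kappa$. A subset $Z$ is \emph{$K$-independent} if $kZ\cap Z$ has few elements for every $k\in K\setminus\{1\}$. This is the sparseness of Section~\ref{sec:example}. A family $(R_i)_{i\in J}$ of subsets is \emph{jointly $K$-independent} if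
\[
|kR_i\cap R_j|<\kappa\qquad\text{for all $i,j\in J$ and $k\in K$, unless $i=j$ and $k=1$.}
\]
Each member of such a family is $K$-independent.

\section{A free cofinitary family with many independent sets}\label{sec:tree}

The free group of rank $2^\kappa$ acts freely on its Cayley tree, but the tree has $2^\kappa$ vertices and we have only $\kappa$ points. The remedy is to let each vertex $u$ read only the first $\delta(u)<\kappa$ bits of a label. Then $u$ has at most $\kappa$ neighbors, since ${}^{<\kappa}2$ has size $\kappa$. Two generators act in the same way at $u$ if their labels agree below $\delta(u)$, but if each value of $\delta$ is exceeded at almost all vertices, then any two labels are told apart at almost all vertices. To obtain independent sets we take a forest of $\kappa$ such trees, with roots indexed by ${}^{<\kappa}2$, and let $R_i$ consist of the roots indexed by initial segments of $i$.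

\begin{lemma}\label{lem:tree}
There are a set $U$ of size $\kappa$, a free cofinitary family $\mathbf e=(e_i)_{i\in I}$ of permutations of $U$, and sets $R_i\subseteq U$ of size $\kappa$ such that $(R_i)_{i\in I}$ is jointly $\langle\mathbf e\rangle$-independent.
\end{lemma}

\begin{proof}
\emph{The forest.} Let $S$ be the set of nonempty finite sequences whose first entry lies in ${}^{<\kappa}2$ and whose other entries lie in ${}^{<\kappa}2\times\{1,-1\}$. Then $|S|=\kappa$; fix an injection $N\colon S\to\kappa$. We define $U\subseteq S$ and $\delta\colon U\to\kappa$ by recursion on the length. All sequences $\langle r\rangle$ of length one, the \emph{roots}, are in $U$, and $\delta(\langle r\rangle)=N(\langle r\rangle)$. If $u\in U$, then $u^\frown(p,\varepsilon)$ is in $U$ if and only if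
\begin{itemize}
\item[(U1)] $\operatorname{dom}p=\delta(u)$, and
\item[(U2)] $u$ does not end with an entry $(q,-\varepsilon)$ where $q\subseteq p$.
\end{itemize}
In that case $u^\frown(p,\varepsilon)$ is a \emph{child} of $u$, $u$ is its \emph{parent}, and $\delta(u^\frown(p,\varepsilon))=\max\{\delta(u),N(u^\frown(p,\varepsilon))\}$. The set $U$ contains the $\kappa$ roots, so $|U|=\kappa$. The function $\delta$ does not decrease from parent to child. Since $\delta\ge N$ and $N$ is injective, $\{u\in U:\delta(u)\le\gamma\}$ has few elements for each $\gamma<\kappa$.

\emph{The permutations.} For $i\in I$ and $\varepsilon=\pm1$ define a map $e_i^\varepsilon$ on $U$ by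
\[
e_i^\varepsilon(u)=\begin{cases}
v&\text{if $u=v^\frown(p,-\varepsilon)$ with $p\subseteq i$,}\\
u^\frown(i{\restriction}\delta(u),\varepsilon)&\text{otherwise.}
\end{cases}
\]
Condition (U2) plays the role of reducedness: it omits exactly those children that are not needed because the corresponding step leads back to the parent. For instance, a root $u$ with $\delta(u)=1$ has the four children $u^\frown(\langle b\rangle,\varepsilon)$, $b\in\{0,1\}$. If $u'=u^\frown(\langle0\rangle,1)$ has $\delta(u')=2$, then it has six children, the entries $(\langle0,0\rangle,-1)$ and $(\langle0,1\rangle,-1)$ being excluded, and $e_i^{-1}(u')=u$ for every $i$ with $i(0)=0$.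

In the second case of the definition the value lies in $U$: (U1) holds, and if $u$ ends with $(q,-\varepsilon)$, then $q\not\subseteq i$, hence $q\not\subseteq i{\restriction}\delta(u)$. We show $e_i^{-\varepsilon}e_i^\varepsilon(u)=u$ for both signs, so that $e_i=e_i^1$ is a permutation with inverse $e_i^{-1}$. If $e_i^\varepsilon(u)=u^\frown(i{\restriction}\delta(u),\varepsilon)$, the first case of the definition of $e_i^{-\varepsilon}$ returns $u$. Now let $u=v^\frown(p,-\varepsilon)$ with $p\subseteq i$, so that $e_i^\varepsilon(u)=v$ and $p=i{\restriction}\delta(v)$ by (U1). Suppose that $v=v'^\frown(q,\varepsilon)$ with $q\subseteq i$. Then $\operatorname{dom}q=\delta(v')\le\delta(v)=\operatorname{dom}p$, and both $q$ and $p$ are initial segments of $i$, so $q\subseteq p$. This contradicts (U2) for $u$. Hence the second case applies to $v$, and $e_i^{-\varepsilon}(v)=v^\frown(i{\restriction}\delta(v),-\varepsilon)=u$.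

\emph{Fixed points.} Let $w=a_n\cdots a_1$ be nonempty and cyclically reduced, with $a_m=t_{i_m}^{\varepsilon_m}$, and let $u$ be a fixed point of $w(\mathbf e)$ with path $u_0,\dots,u_n=u_0$. We read indices modulo $n$. A closed path in a tree must turn back at its deepest point, and we show that this can only happen near a vertex with small $\delta$. Each step changes the length by $\pm1$, so $n\ge2$. Choose $m$ with $u_m$ of maximal length. Then $u_{m-1}$ and $u_{m+1}$ are shorter than $u_m$. So $u_m=u_{m-1}{}^\frown(p,\varepsilon_m)$ with $p=i_m{\restriction}\delta(u_{m-1})$, and step $m+1$ passes from $u_m$ to its parent, which means $\varepsilon_{m+1}=-\varepsilon_m$ and $p\subseteq i_{m+1}$. As $w$ is cyclically reduced, $i_m\ne i_{m+1}$. Both extend $p$, so $\delta(u_{m-1})=\operatorname{dom}p\le\gamma$, where $\gamma<\kappa$ is the maximum, over pairs of distinct labels in $w$, of the least ordinal at which they differ. Thus the path of every fixed point meets the set $\{v:\delta(v)\le\gamma\}$, and $w(\mathbf e)$ has few fixed points by Lemma~\ref{lem:trace}.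

\emph{Independent sets.} Let $R_i=\{\langle i{\restriction}\alpha\rangle:\alpha<\kappa\}$, a set of $\kappa$ roots. No step changes the first entry of a sequence, so if $k\in\langle\mathbf e\rangle$ and both $x$ and $k(x)$ are roots, then $k(x)=x$. Hence $kR_i\cap R_j$ consists of fixed points of $k$ lying in $R_i\cap R_j$. If $i\ne j$, then $R_i\cap R_j$ has few elements, because $i{\restriction}\alpha\subseteq j$ fails for all $\alpha$ beyond the first difference of $i$ and $j$. If $k\ne1$, then $k$ has few fixed points.
\end{proof}

\section{Surgery on one generator}\label{sec:surgery}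

We now carry out the recipe of Section~\ref{sec:example} in the presence of other generators. A bijection $M\colon D\to E$ is prescribed, and a generator $g$ is forced to agree with $M$ on $D$ by exchanging the values $g(y)$ and $M(y)$; see Figure~\ref{fig:surgery}. Cycle lengths no longer describe the situation. What replaces them is this: a path under a word occasionally jumps between $D$ and $E$, and between two jumps it travels from $Z\supseteq D\cup E$ to $Z$ by an element of the old group. Independence of $Z$ makes two jumps rare.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]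
\node (y) at (0,1.8) {$y\in D$};
\node (gy) at (5,1.8) {$g(y)\in C$};
\node (b) at (0,0) {$g^{-1}M(y)\in B$};
\node (My) at (5,0) {$M(y)\in E$};
\draw[->,dashed] (y) -- (gy) node[midway,above] {$g$};
\draw[->,dashed] (b) -- (My) node[midway,below] {$g$};
\draw[->,thick] (y) -- (My) node[pos=0.2,below] {$g'$};
\draw[->,thick] (b) -- (gy) node[pos=0.8,below] {$g'$};
\end{tikzpicture}
\caption{Forcing a permutation $g$ to agree with a bijection $M\colon D\to E$. For each $y\in D$ the two dashed arrows of $g$ are replaced by the two solid arrows of $g'$; elsewhere $g'=g$.}
\label{fig:surgery}
\end{figure}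

\begin{lemma}\label{lem:surgery}
Let $\mathbf g=(g_j)_{j\in I}$ be a free cofinitary family of permutations of $\kappa$, let $K=\langle\mathbf g\rangle$, and let $Z$ be $K$-independent. Let $\iota\in I$ and $g=g_\iota$. Let $D,E$ be disjoint subsets of $Z$ with $g[D]\cap E=\emptyset$, and let $M\colon D\to E$ be a bijection. Let $\tau$ exchange $g(y)$ and $M(y)$ for each $y\in D$ and fix all other points, and put $g'=\tau g$. Let $\mathbf g'$ be the family with $g'_\iota=g'$ and $g'_j=g_j$ for $j\ne\iota$, and let $z\mapsto z^*$ be the involution of $D\cup E$ that exchanges $y$ and $M(y)$ for each $y\in D$. Then: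
\begin{itemize}
\item[(1)] $g'$ is a permutation that agrees with $M$ on $D$ and with $g$ outside $D\cup g^{-1}[E]$.
\item[(2)] For each reduced word $w$ there is a finite set $\Phi_w\subseteq K$ such that almost all $x$ satisfy $w(\mathbf g')(x)=w(\mathbf g)(x)$ or
\begin{equation}\label{eq:onejump}
u_0(x)\in D\cup E\quad\text{and}\quad w(\mathbf g')(x)=u_1\bigl(u_0(x)^*\bigr)\quad\text{for some }u_0,u_1\in\Phi_w.
\end{equation}
\item[(3)] $\mathbf g'$ is free cofinitary.
\end{itemize}
\end{lemma}

\begin{proof}
Put $C=g[D]$ and $B=g^{-1}[E]$. The maps $g{\restriction}D$ and $M$ are injective with disjoint ranges $C$ and $E$, so $\tau$ is a product of disjoint transpositions, $g'$ is a permutation, $(g')^{-1}=g^{-1}\tau$, and $D\cap B=\emptyset$.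

\emph{Three kinds of step.} If $x\in D$, then $g'(x)=M(x)=x^*$. If $x\in B$, then $g(x)=M(y)$ with $y=g(x)^*\in D$, so $g'(x)=g(y)=g(g(x)^*)$. For all other $x$ we have $g(x)\notin C\cup E$, so $g'(x)=g(x)$. This proves (1). For the inverse: if $x=M(y)\in E$, then $g^{-1}\tau(x)=y=x^*$; if $x=g(y)\in C$, then $g^{-1}\tau(x)=g^{-1}(M(y))=g^{-1}(g^{-1}(x)^*)$; and otherwise $g^{-1}\tau(x)=g^{-1}(x)$. So an application of $(g')^\varepsilon$ at a point $x$ is of exactly one of these kinds:
\begin{itemize}
\item \emph{plain}: $x\mapsto g^\varepsilon(x)$;
\item \emph{direct jump}: $x\mapsto x^*$, where $x\in D$, $x^*\in E$ if $\varepsilon=1$ and $x\in E$, $x^*\in D$ if $\varepsilon=-1$;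
\item \emph{flanked jump}: $x\mapsto g^\varepsilon(g^\varepsilon(x)^*)$, where $g^\varepsilon(x)\in D\cup E$.
\end{itemize}

\emph{Patterns.} Let $w=a_n\cdots a_1$ be reduced. The \emph{pattern} of $x$ records the kind of each of the $n$ steps of the path of $x$ under $w$ and $\mathbf g'$; steps with a label other than $\iota$ count as plain. There are at most $3^n$ patterns. Fix one, with jumps at the steps $m_1<\dots<m_r$, and put $m_0=0$, $m_{r+1}=n+1$. For $0\le s\le r$ let $c_s$ be the block of $w$ that consists of the letters $a_m$ with $m_s<m<m_{s+1}$, together with $a_{m_s}$ if step $m_s$ is a flanked jump and $a_{m_{s+1}}$ if step $m_{s+1}$ is a flanked jump. Thus the letter of a flanked jump belongs to two blocks, which accounts for its two applications of $g^\varepsilon$, and the letter of a direct jump belongs to none. Each $c_s$ is reduced. Let $u_s=c_s(\mathbf g)\in K$. If $x$ has this pattern and $r\ge1$, then the points at which $^*$ is applied are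
\[
z_1=u_0(x),\quad z_2=u_1(z_1^*),\quad\dots,\quad z_r=u_{r-1}(z_{r-1}^*),
\]
all in $D\cup E$, and $w(\mathbf g')(x)=u_r(z_r^*)$. If $r=0$, then $w(\mathbf g')(x)=w(\mathbf g)(x)$.

\smallskip
\noindent\emph{Claim. For a reduced word $w$, only few $x$ have a pattern with two or more jumps.}
\smallskip

Fix a pattern with $r\ge2$. Suppose first that $c_1$ is nonempty. Then $u_1\ne1$, because $\mathbf g$ is a free basis. Both $z_1^*$ and $z_2=u_1(z_1^*)$ lie in $Z$, so $z_2\in u_1Z\cap Z$, a set with few elements, and $x=u_0^{-1}\bigl(u_1^{-1}(z_2)^*\bigr)$ is determined by $z_2$. So few $x$ have this pattern. Suppose next that $c_1$ is empty. Then $m_2=m_1+1$ and both steps are direct jumps. Their letters are adjacent and have the label $\iota$, so they have the same exponent $\varepsilon$ because $w$ is reduced. If $\varepsilon=1$, the first jump ends in $E$ and the second starts in $D$; if $\varepsilon=-1$, the first ends in $D$ and the second starts in $E$. As $D\cap E=\emptyset$, no $x$ has this pattern. There are finitely many patterns, and the claim follows.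

(2) Let $\Phi_w$ consist of the elements $u_0,u_1$ of all patterns with exactly one jump. By the claim, almost all $x$ have a pattern with $r\le1$; the case $r=0$ gives the first alternative and $r=1$ gives \eqref{eq:onejump}.

(3) Let $w$ be nonempty and cyclically reduced, and let $x$ be a fixed point of $w(\mathbf g')$. If the path of $x$ has no jump, then $x$ is one of the few fixed points of $w(\mathbf g)$. If it has a jump, then the path of $x$ under $ww$ runs twice through the same closed path and has at least two jumps. The word $ww$ is reduced, so there are few such $x$ by the claim.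
\end{proof}

\begin{remark}
The hypothesis $g[D]\cap E=\emptyset$ only serves to make $\tau$ well defined. Independence of $Z$ cannot be dropped, by the example $M(4^k)=4^k+2$ in Section~\ref{sec:example}. Neither can $D\cap E=\emptyset$: for $D=E=\{4^k:k\ge2\}$ and $M$ the identity, the altered translation fixes every point of $D$.
\end{remark}

\section{Catching a permutation while preserving the pieces}\label{sec:step}

Fix a partition $\mathcal P$ of $\kappa$ into few nonempty pieces. A piece is \emph{large} if it has size $\kappa$ and \emph{small} otherwise. By regularity the union $A$ of the small pieces has few elements, so there is a large piece; fix one and call it $P_0$. A permutation \emph{respects $\mathcal P$} if it maps every piece onto itself. Fix also sets $R_i\subseteq P_0$ of size $\kappa$ for $i\in I$. The following proposition is one stage of the recursion; $N$ is the set of labels that have been used up, and $F$ is the finite set of labels spent on $f$.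

\begin{proposition}\label{prop:step}
Let $\mathbf g=(g_j)_{j\in I}$ be a free cofinitary family of permutations of $\kappa$ that respect $\mathcal P$, and let $K=\langle\mathbf g\rangle$. Let $N\subseteq I$ be such that $I\setminus N$ is infinite and $(R_i)_{i\in I\setminus N}$ is jointly $K$-independent. Let $f\in S(\kappa)$. Then there are a finite set $F\subseteq I$ and a family $\mathbf g'=(g'_j)_{j\in I}$ such that:
\begin{itemize}
\item[(i)] $g'_j=g_j$ unless $j\in F\setminus N$;
\item[(ii)] $\mathbf g'$ is free cofinitary, and each $g'_j$ respects $\mathcal P$ and agrees with $g_j$ on $A$;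
\item[(iii)] $(R_i)_{i\in I\setminus(N\cup F)}$ is jointly $\langle\mathbf g'\rangle$-independent;
\item[(iv)] for $H=\langle g'_j:j\in F\rangle$, either $f\in H$ or $\langle H,f\rangle$ is not cofinitary.
\end{itemize}
\end{proposition}

\begin{proof}
If $f\in K$, let $F$ be the set of labels of $f$ and $\mathbf g'=\mathbf g$. If $\langle K,f\rangle$ is not cofinitary, take a non-identity element with $\kappa$ fixed points, write it as a finite product of the permutations $f^{\pm1}$ and $g_j^{\pm1}$, let $F$ be the set of labels that occur, and put $\mathbf g'=\mathbf g$. In both cases (i)--(iv) hold. So assume from now on that $f\notin K$ and that $\langle K,f\rangle$ is cofinitary.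

\medskip
\noindent\emph{Step 1: four cases.} Pick $i\in I\setminus N$. The set $R_i$ is $K$-independent. The set $f[R_i]$ of size $\kappa$ is covered by few pieces, so there is a piece $P$, necessarily large, such that $X=\{x\in R_i:f(x)\in P\}$ has size $\kappa$. Put $Y=f[X]\subseteq P$.

The first idea is to apply Lemma~\ref{lem:surgery} with $Z=X\cup Y$ and $M$ a restriction of $f$. Three things can go wrong: $Y$ may fail to be independent, some element of $K$ may map many points of $Y$ into $R_i$, and $P$ may differ from $P_0$. Either of the first two failures produces an element of $\langle K,f\rangle$ that maps many points of $R_i$ back into $R_i$, and we imitate that element instead of $f$, working inside $R_i$. The third failure is met by a commutator, as in Section~\ref{sec:example}. Accordingly we define $u\in K$ and $Z\subseteq\kappa$, and in Cases A--C also $v\in\langle u,f\rangle$ and $X_1\subseteq X$.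
\begin{itemize}
\item[A.] \emph{$|uY\cap Y|=\kappa$ for some $u\in K\setminus\{1\}$.} Fix such a $u$. Let $Z=R_i$, $v=f^{-1}uf$ and $X_1=\{x\in X:v(x)\in X\}$. For $x\in X$ we have $v(x)\in X$ if and only if $uf(x)\in Y$, so $uf[X_1]=uY\cap Y$.
\item[B.] \emph{Not Case A, and $|uY\cap R_i|=\kappa$ for some $u\in K$.} Fix such a $u$. Let $Z=R_i$, $v=uf$ and $X_1=\{x\in X:v(x)\in R_i\}$. Then $v[X_1]=uY\cap R_i$.
\item[C.] \emph{Neither Case A nor Case B, and $P=P_0$.} Let $u=1$, $Z=X\cup Y$, $v=f$ and $X_1=X$.
\item[D.] \emph{Neither Case A nor Case B, and $P\ne P_0$.} Let $u=1$ and $Z=X\cup Y$.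
\end{itemize}
In every case $Z$ is $K$-independent. For Cases C and D, let $k\in K\setminus\{1\}$. Then $kZ\cap Z$ is the union of four sets with few elements: $kX\cap X\subseteq kR_i\cap R_i$; $kY\cap Y$, as Case A fails; and $kY\cap X\subseteq kY\cap R_i$ and $kX\cap Y=k[X\cap k^{-1}Y]$, as Case B fails.

In Cases A--C we have
\begin{equation}\label{eq:v}
|X_1|=\kappa,\qquad X_1\subseteq Z\cap R_i,\qquad v[X_1]\subseteq Z\cap P_0,\qquad v\ne1.
\end{equation}
For the last point, $v$ is conjugate to $u\ne1$ in Case A, and $v=1$ would give $f\in K$ in Cases B and C. Since $\langle K,f\rangle$ is cofinitary, $v$ has few fixed points.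

\medskip
\noindent\emph{Step 2: the surgery.} The element $u$ has to survive, so we alter a generator that does not occur in it. Pick $\iota\in I\setminus N$ that is not a label of $u$, put $g=g_\iota$, and let $F$ consist of $i$, $\iota$ and the labels of $u$. The set $W=\{z\in Z:g(z)\in Z\}$ has few elements, since $g[W]=gZ\cap Z$ and $g\ne1$.

In Cases A--C choose points $d_\xi\in X_1\setminus W$, by recursion on $\xi<\kappa$, such that $v(d_\xi)\ne d_\xi$ and $d_\xi\notin\{d_\eta,v(d_\eta),v^{-1}(d_\eta)\}$ for $\eta<\xi$. Each step excludes few points of $X_1$. The $d_\xi$ are distinct, and $d_\xi\ne v(d_\eta)$ for all $\xi,\eta$, whether $\xi$ is equal to, larger than or smaller than $\eta$. We keep $d_0$ in reserve and put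
\[
D=\{d_\xi:1\le\xi<\kappa\},\qquad E=v[D],\qquad M=v{\restriction}D.
\]

In Case D choose pairwise distinct points $x_\xi,x'_\xi\in X$ $(\xi<\kappa)$ with $x_\xi\notin W$ and $f(x_\xi)\notin W$. We keep $f(x_0)$ in reserve and put
\[
D=\{x_\xi:\xi<\kappa\}\cup\{f(x_\xi):1\le\xi<\kappa\},\qquad E=\{x'_\xi:\xi<\kappa\}\cup\{f(x'_\xi):1\le\xi<\kappa\},
\]
$M(x_\xi)=x'_\xi$ and $M(f(x_\xi))=f(x'_\xi)$. The sets $X\subseteq P_0$ and $Y\subseteq P$ are disjoint and $f$ is injective, so all listed points are distinct, $D\cap E=\emptyset$, $f(x_0)\notin D$, and $M$ is a bijection.

In all cases $D$ and $E$ are disjoint subsets of $Z$, and $D\cap W=\emptyset$ gives $g[D]\cap E\subseteq g[D]\cap Z=\emptyset$. So Lemma~\ref{lem:surgery} applies; let $\tau$, $g'$, $\mathbf g'$ and $^*$ be as there. We record three properties.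
\begin{itemize}
\item[(M1)] For $y\in D$, the points $y$ and $M(y)$ lie in the same large piece.
\item[(M2)] For $z\in(D\cup E)\cap P_0$, at least one of $z,z^*$ lies in $R_i$.
\item[(M3)] For $z\in Z\setminus(W\cup D)$ we have $g'(z)\notin Z$.
\end{itemize}
In Cases A--C, \eqref{eq:v} gives $D\cup E\subseteq P_0$, which is (M1), and $D\subseteq R_i$, which gives (M2) because one of $z,z^*$ is in $D$. In Case D, $M$ maps points of $X\subseteq P_0$ into $X$ and points of $Y\subseteq P$ into $Y$, and $(D\cup E)\cap P_0\subseteq X\subseteq R_i$. For (M3), $g(z)\notin Z$, so $z\notin g^{-1}[E]$, and $g'(z)=g(z)$ by Lemma~\ref{lem:surgery}(1).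

\medskip
\noindent\emph{Step 3: (i), (ii) and (iv).} Only $g_\iota$ has changed, and $\iota\in F\setminus N$. The family $\mathbf g'$ is free cofinitary by Lemma~\ref{lem:surgery}(3). For $y\in D$ both $g(y)$ and $M(y)$ lie in the piece of $y$, which is large, by (M1). So $\tau$ respects $\mathcal P$ and fixes $A$ pointwise. Hence $g'=\tau g$ respects $\mathcal P$, and it agrees with $g$ on $A$ since $g[A]=A$.

For (iv), note that $g'\in H$, and $u\in H$ because the labels of $u$ lie in $F\setminus\{\iota\}$. In Cases A--C the element $(g')^{-1}v\in\langle H,f\rangle$ fixes all $\kappa$ points of $D$. It moves $d_0$, since $v(d_0)\in Z$ by \eqref{eq:v} and $g'(d_0)\notin Z$ by (M3). In Case D, for $\xi\ge1$,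
\[
g'f(x_\xi)=M(f(x_\xi))=f(x'_\xi)=f(M(x_\xi))=fg'(x_\xi),
\]
so $(fg')^{-1}g'f\in\langle H,f\rangle$ fixes $x_\xi$. It moves $x_0$, since $fg'(x_0)=f(x'_0)\in Y\subseteq Z$ and $g'f(x_0)\notin Z$ by (M3) applied to $z=f(x_0)$.

\medskip
\noindent\emph{Step 4: (iii).} The danger is that a jump carries many points of one unused set $R_j$ to another. Property (M2) prevents this: a jump that starts in $P_0$ has an end in $R_i$, which elements of $K$ reach from few points of $R_j$ only. Let $j,j'\in I\setminus(N\cup F)$; then $i,j,j'\notin N$ and $i\notin\{j,j'\}$. Let $w$ be a reduced word. If $w$ is empty, we only need $|R_j\cap R_{j'}|<\kappa$ for $j\ne j'$, which holds by hypothesis. Let $w$ be nonempty and let $T=\{x\in R_j:w(\mathbf g')(x)\in R_{j'}\}$. We must show that $T$ has few elements. Almost all $x\in T$ satisfy one of the alternatives of Lemma~\ref{lem:surgery}(2). If $w(\mathbf g')(x)=w(\mathbf g)(x)$, then $x\in R_j\cap w(\mathbf g)^{-1}R_{j'}$, which has few elements as $w(\mathbf g)\ne1$. Otherwise \eqref{eq:onejump} holds for some $u_0,u_1\in\Phi_w$. The point $z=u_0(x)$ lies in $P_0$, because $x\in R_j\subseteq P_0$ and $u_0$ respects $\mathcal P$. By (M2),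 either $z\in R_i$, and then $x\in R_j\cap u_0^{-1}R_i$; or $z^*\in R_i$, and then $x\in w(\mathbf g')^{-1}[R_{j'}\cap u_1R_i]$. These sets have few elements by joint $K$-independence, and $\Phi_w$ is finite. So $T$ has few elements.
\end{proof}

\begin{remark}
In Case D some jumps have both ends in $Y$, a set chosen by $f$ over which we have no control. They are harmless only because $Y$ lies outside $P_0$. This is why all the sets $R_i$ are placed in one piece.
\end{remark}

\section{The recursion: proof of Theorem~\ref{thm:main}}\label{sec:recursion}

Let $\mathcal P$, $A$ and $P_0$ be as in Section~\ref{sec:step}, and let $Q\le\operatorname{Sym}(A)$ be a group whose orbits are the small pieces; for example, the group of all permutations of $A$ that map every small piece onto itself. We construct one group $G$ with the properties (a) and (b). Note that $|Q|\le|A|^{|A|}\le\kappa^{<\kappa}=\kappa$.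

\subsection*{The initial family}
Take $U$, $\mathbf e$ and $(R_i)_{i\in I}$ from Lemma~\ref{lem:tree} and fix a bijection from $U$ onto each large piece. Let $\hat e_i\in S(\kappa)$ act on each large piece as the copy of $e_i$ and on $A$ as the identity, and from now on let $R_i$ denote the copy of $R_i$ in $P_0$. For a nonempty reduced word $w$, the fixed points of $w(\hat{\mathbf e})$ are the points of $A$ and few points in each of the few large pieces, so there are few of them. For every word $w$ the permutation $w(\hat{\mathbf e})$ acts on $P_0$ as the copy of $w(\mathbf e)$. Therefore $\hat{\mathbf e}$ is free cofinitary and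
\begin{equation}\label{eq:start}
|w(\hat{\mathbf e})R_i\cap R_j|<\kappa\quad\text{for every reduced word $w$, unless $i=j$ and $w$ is empty.}
\end{equation}

This group is far from transitive on the large pieces, since it preserves each tree of the forest. We repair this, and install $Q$, by small changes. Choose pairwise distinct labels $i(a,b)$, for all pairs $(a,b)$ of distinct points in a common large piece, and $i_q$, for $q\in Q$. Let $N_0$ be the set of these labels; $|N_0|\le\kappa$. Define $\mathbf g^0$ as follows.
\begin{itemize}
\item For $j=i(a,b)$ let $g^0_j=\sigma\hat e_j$, where $\sigma$ exchanges $\hat e_j(a)$ and $b$ (and is the identity if they are equal). Both points lie in the piece of $a$, and $g^0_j(a)=b$.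
\item For $j=i_q$ let $g^0_j$ equal $q$ on $A$ and $\hat e_j$ off $A$.
\item For $j\notin N_0$ let $g^0_j=\hat e_j$.
\end{itemize}
Each $g_j^0$ respects $\mathcal P$, induces an element of $Q$ on $A$, and agrees with $\hat e_j$ at almost all points. By Lemma~\ref{lem:small}, $w(\mathbf g^0)$ and $w(\hat{\mathbf e})$ agree off a set $F_w$ with few elements. So the fixed points of $w(\mathbf g^0)$ lie in $F_w$ or are fixed points of $w(\hat{\mathbf e})$, and $w(\mathbf g^0)R_i\subseteq w(\hat{\mathbf e})R_i\cup w(\mathbf g^0)F_w$. Hence $\mathbf g^0$ is free cofinitary and \eqref{eq:start} holds for $\mathbf g^0$, which says that $(R_i)_{i\in I}$ is jointly $\langle\mathbf g^0\rangle$-independent.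

\subsection*{The recursion}
Since $|S(\kappa)|\le\kappa^\kappa=2^\kappa$, we can list $S(\kappa)=\{f_\alpha:\alpha<2^\kappa\}$. By recursion on $\alpha\le2^\kappa$ we define an increasing sequence of sets $N_\alpha\subseteq I$ with $|N_\alpha|\le\kappa+|\alpha|$ and families $\mathbf g^\alpha=(g^\alpha_j)_{j\in I}$ such that, with $K_\alpha=\langle\mathbf g^\alpha\rangle$:
\begin{itemize}
\item[(I0)] $g_j^\alpha=g_j^0$ for $j\notin N_\alpha$, and $g_j^\alpha=g_j^\beta$ for $\beta\le\alpha$ and $j\in N_\beta$;
\item[(I1)] $\mathbf g^\alpha$ is free cofinitary, and each $g^\alpha_j$ respects $\mathcal P$ and agrees with $g^0_j$ on $A$;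
\item[(I2)] $(R_i)_{i\in I\setminus N_\alpha}$ is jointly $K_\alpha$-independent.
\end{itemize}
Thus a generator changes at most once, at the moment its label enters $N_\alpha$. The unused generators belong to $K_\alpha$, so (I2) already accounts for whichever of them is altered next. The case $\alpha=0$ has just been done.

\emph{Successor step.} Let $\alpha<2^\kappa$. Then $|N_\alpha|\le\kappa+|\alpha|<2^\kappa=|I|$, so $I\setminus N_\alpha$ is infinite. Apply Proposition~\ref{prop:step} to $\mathbf g^\alpha$, $N_\alpha$ and $f_\alpha$; let $F_\alpha$ and $\mathbf g^{\alpha+1}$ be the resulting finite set and family, and put $N_{\alpha+1}=N_\alpha\cup F_\alpha$. Properties (i), (ii), (iii) give (I0), (I1), (I2).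

\emph{Limit step.} For a limit ordinal $\lambda\le2^\kappa$ let $N_\lambda=\bigcup_{\alpha<\lambda}N_\alpha$. For $j\in N_\lambda$ let $g_j^\lambda=g_j^\alpha$ for any $\alpha<\lambda$ with $j\in N_\alpha$, which is unambiguous by (I0); for $j\notin N_\lambda$ let $g_j^\lambda=g_j^0$. The set $N_\lambda$ is the union of $N_0$ and the finite sets $F_\alpha$, $\alpha<\lambda$, so $|N_\lambda|\le\kappa+|\lambda|$, and (I0) holds. Given a word $w$, choose $\alpha<\lambda$ such that $N_\alpha$ contains all labels of $w$ that lie in $N_\lambda$. The other labels $j$ of $w$ are outside $N_\alpha$, so $g^\lambda_j=g^0_j=g^\alpha_j$. Hence $w(\mathbf g^\lambda)=w(\mathbf g^\alpha)$. Both (I1) and (I2) are statements about one reduced word at a time, and $I\setminus N_\lambda\subseteq I\setminus N_\alpha$, so they pass from the stages $\alpha<\lambda$ to $\lambda$.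

\subsection*{The group}
Let $G=K_{2^\kappa}$, with generators $g_j=g_j^{2^\kappa}$. By (I1), $G$ is cofinitary, free of rank $2^\kappa$, and respects $\mathcal P$. It is transitive on each large piece, since $i(a,b)\in N_0$ and so $g_{i(a,b)}=g^0_{i(a,b)}$ maps $a$ to $b$ by (I0). By (I1) every generator induces an element of $Q$ on $A$, and $g_{i_q}$ induces $q$; so $G$ induces exactly $Q$ on $A$, and its orbits in $A$ are the small pieces. The set of orbits of $G$ is therefore $\mathcal P$.

For maximality, let $G'\le S(\kappa)$ be a proper supergroup of $G$ and pick $\alpha$ with $f_\alpha\in G'\setminus G$. Since $F_\alpha\subseteq N_{\alpha+1}$, (I0) gives $g_j=g_j^{\alpha+1}$ for $j\in F_\alpha$, so the group $H=\langle g_j^{\alpha+1}:j\in F_\alpha\rangle$ is contained in $G$. Then $f_\alpha\notin H$, and by Proposition~\ref{prop:step}(iv) the subgroup $\langle H,f_\alpha\rangle$ of $G'$ contains a non-identity element with $\kappa$ fixed points. Hence $G'$ is not cofinitary. This proves Theorem~\ref{thm:main}. \qed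

\begin{remark}
The hypothesis $\kappa^{<\kappa}=\kappa$ enters in three ways. The equality $|{}^{<\kappa}2|=\kappa$ keeps the forest of Lemma~\ref{lem:tree} at size $\kappa$. The bound $|Q|\le\kappa$ leaves enough labels outside $N_0$. Regularity, together with $|\mathcal P|<\kappa$, gives the large piece $P_0$, the bound $|A|<\kappa$, the cofinitarity of the initial family and the piece $P$ in Proposition~\ref{prop:step}; for singular $\kappa$ a partition into few pieces need not have a large piece at all.
\end{remark}

\section{Groups with $\kappa$ many orbits: proof of Theorem~\ref{thm:iff}}\label{sec:orbits}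

The ``if'' direction is Theorem~\ref{thm:main}. The ``only if'' direction is the first of the known facts quoted in the introduction; we include a proof that covers all $\kappa$ considered here. A partition of $\kappa$ has at most $\kappa$ pieces, so it suffices to prove the following.

\begin{proposition}\label{prop:many}
A cofinitary group $G\le S(\kappa)$ with $\kappa$ many orbits is not maximal.
\end{proposition}

\begin{proof}
We construct a permutation $h$ that links the orbits of $G$ in a tree-like way. As in Lemma~\ref{lem:tree}, a closed path must then turn back somewhere, and it can only turn back at a fixed point of an element of $G\setminus\{1\}$.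

\emph{Construction of $h$.} We add pairs $(y,h(y))$ one at a time, going through the points $x\in\kappa$ in increasing order. Call a point \emph{used} if it occurs in a pair added earlier, and call an orbit \emph{fresh for $x$} if it contains neither $x$ nor a used point. If $h(x)$ is not yet defined, let $h(x)$ be a point of an orbit that is fresh for $x$. Then, if $x$ is not yet in the range of $h$, pick a point $x'$ of an orbit that is fresh for $x$ and let $h(x')=x$. At any time few points are used, while there are $\kappa$ orbits, so fresh orbits exist. The new point is neither in the domain nor in the range of the map defined so far, so $h$ stays an injective function, and in the end $h\in S(\kappa)$. By construction, for every $y\in\kappa$,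
\begin{itemize}
\item[(H)] $y$ and $h(y)$ lie in different orbits, and one of these two orbits, call it $O_y$, contains no point of a pair added before $(y,h(y))$.
\end{itemize}
In particular $h\notin G$, since elements of $G$ preserve orbits. It remains to show that $\langle G,h\rangle$ is cofinitary.

\emph{Normal form.} Let $k\in\langle G,h\rangle$. Every conjugate of $k$ in $\langle G,h\rangle$ has as many fixed points as $k$ and can be written as $g_{n+1}h^{\varepsilon_n}g_n\cdots h^{\varepsilon_1}g_1$ with $n\ge0$, $g_m\in G$ and $\varepsilon_m=\pm1$. Choose a conjugate $k'$ and an expression with $n$ minimal. If $n=0$, then $k'\in G$, so $k$ is the identity or has few fixed points. Let $n\ge1$. Conjugating by $g_{n+1}$ replaces $g_1$ by $g_1g_{n+1}$ and removes the leftmost factor, so we may assume $k'=h^{\varepsilon_n}g_n\cdots h^{\varepsilon_1}g_1$. From now on indices are read modulo $n$. Minimality gives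
\begin{equation}\label{eq:normal}
\varepsilon_{m+1}=-\varepsilon_m\ \Longrightarrow\ g_{m+1}\ne1.
\end{equation}
Indeed, suppose that $\varepsilon_{m+1}=-\varepsilon_m$, which forces $n\ge2$, and $g_{m+1}=1$. If $1\le m<n$, the factors $h^{\varepsilon_{m+1}}h^{\varepsilon_m}$ cancel. If $m=n$, then $k'=h^{\varepsilon_n}g_n\cdots g_2h^{-\varepsilon_n}$ is conjugate to $g_n\cdots g_2$. Either way a conjugate of $k$ is written with $n-2$ factors $h^{\pm1}$.

\emph{Fixed points.} Let $k'(x)=x$. Put $z_0=x$ and $z_m=h^{\varepsilon_m}g_m(z_{m-1})$, so $z_n=z_0$. Step $m$ uses a pair $(y_m,h(y_m))$: the \emph{start} $g_m(z_{m-1})$ and the \emph{end} $z_m$ are $y_m$ and $h(y_m)$ if $\varepsilon_m=1$, and $h(y_m)$ and $y_m$ if $\varepsilon_m=-1$. Among the pairs used, let $(y,h(y))$ be the one added last, say used at step $l$, and let $O=O_y$. The start or the end of step $l$ lies in $O$, so $z_{l-1}\in O$ or $z_l\in O$. Fix $m$ with $z_m\in O$. The end $z_m$ of step $m$ and the start $g_{m+1}(z_m)$ of step $m+1$ both lie in $O$. By (H), no pair added before $(y,h(y))$ has a point in $O$, so both steps use the pair $(y,h(y))$. Exactly one point of this pair lies in $O$, so $g_{m+1}(z_m)=z_m$.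 If this point is $h(y)$, then step $m$ ends at $h(y)$ and step $m+1$ starts there, so $\varepsilon_m=1$ and $\varepsilon_{m+1}=-1$; if it is $y$, then $\varepsilon_m=-1$ and $\varepsilon_{m+1}=1$. By \eqref{eq:normal}, $g_{m+1}\ne1$. So $z_m$ belongs to the union of the fixed point sets of the non-identity elements among $g_1,\dots,g_n$, which has few elements. For each $m\in\{0,\dots,n-1\}$ the map $x\mapsto z_m$ is injective, so $k'$ has few fixed points.

Thus every element of $\langle G,h\rangle$ is the identity or has few fixed points, and $\langle G,h\rangle$ is a cofinitary proper supergroup of $G$.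
\end{proof}

\begin{thebibliography}{9}

\bibitem{FS}
Vera Fischer and Corey Bacal Switzer,
\emph{The Structure of $\kappa$-Maximal Cofinitary Groups},
arXiv:2104.03791 (2021).

\end{thebibliography}
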